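\title{Near-extremal joints configurations need not come from hyperplanes}

\begin{abstract}
A joint of a finite set of lines in $\mathbb{F}^d$ is a point that lies on $d$ of the lines with linearly independent directions. A set of $\binom{x}{d-1}$ lines has at most $\binom{x}{d}$ joints, and the extremal configurations have a rigid local structure: every joint lies on exactly $d$ lines, and the hyperplanes that these lines span agree from joint to joint along every line. We study the conjecture that almost all joints of a near-extremal configuration have the same structure. We show that it holds for $d=2$ and fails for every $d\ge 3$, in every positive characteristic: there are configurations with $(1-o(1))\binom{x}{d}$ joints in which the structure can be found on at most an $O(1/x)$ fraction of the joints. The construction lifts a configuration from $\mathbb{F}_q$ to $\mathbb{F}_{q^2}$ through a twisted trace map. We also show, over every field, that almost all joints of a near-extremal configuration lie on exactly $d$ lines, and that the order $1/x$ of the fraction is correct.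
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Joints and the hyperplane configuration}

Let $\mathbb{F}$ be a field and $d\ge 2$ an integer. A \emph{joint} of a finite set $\mathcal{L}$ of lines in $\mathbb{F}^d$ is a point contained in $d$ lines of $\mathcal{L}$ whose directions are linearly independent. A \emph{joints configuration} $(\mathcal{J},\mathcal{L})$ consists of a finite set $\mathcal{L}$ of lines in $\mathbb{F}^d$ and a set $\mathcal{J}$ of joints of $\mathcal{L}$, not necessarily all of them. We write $J=|\mathcal{J}|$ and $L=|\mathcal{L}|$, and for real $x$ we put $\binom{x}{k}=x(x-1)\cdots(x-k+1)/k!$. The maximum number of joints is governed by a known sharp bound: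
\begin{equation}\label{eq:sharp}
\text{if } L=\binom{x}{d-1} \text{ with real } x\ge d, \text{ then } J\le\binom{x}{d}.
\end{equation}
For $d=2$ we have $x=L$, and \eqref{eq:sharp} says that $L$ lines in the plane have at most $\binom{L}{2}$ intersection points. In every dimension equality is attained as follows.

\begin{example}[Hyperplanes in general position]\label{ex:generic}
Take $M\ge d$ hyperplanes whose $d$-wise intersections are distinct points. Let $\mathcal{L}$ be the set of the $\binom{M}{d-1}$ lines that are $(d-1)$-wise intersections and $\mathcal{J}$ the set of the $\binom{M}{d}$ points that are $d$-wise intersections. Then $\mathcal{J}$ is the set of joints of $\mathcal{L}$, and equality holds in \eqref{eq:sharp} with $x=M$.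
\end{example}

In this example the hyperplanes can be recovered from the lines. A joint lies on exactly $d$ lines, and any $d-1$ of them span one of the $d$ hyperplanes through the joint. The following definition isolates this feature.

\begin{definition}\label{def:structural}
Let $(\mathcal{J},\mathcal{L})$ be a joints configuration. A set $\mathcal{J}'\subseteq\mathcal{J}$ \emph{satisfies the structural property with $\mathcal{L}$} if the following two conditions hold.
\begin{itemize}
\item[(i)] Every $p\in\mathcal{J}'$ lies on exactly $d$ lines $\ell_{p,1},\dots,\ell_{p,d}$ of $\mathcal{L}$.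
\item[(ii)] For $p\in\mathcal{J}'$ let $H_{p,i}$ be the hyperplane through $p$ spanned by the lines $\ell_{p,j}$ with $j\ne i$. Whenever distinct $p,p'\in\mathcal{J}'$ lie on a common line $\ell\in\mathcal{L}$, the $d-1$ hyperplanes $H_{p,i}$ that contain $\ell$ coincide, as a set, with the $d-1$ hyperplanes $H_{p',i}$ that contain $\ell$.
\end{itemize}
\end{definition}

To see what the definition measures, take coordinates at $p$ whose axes are $\ell_{p,1},\dots,\ell_{p,d}$. The $H_{p,i}$ become the coordinate hyperplanes; all $d$ of them meet in $p$, and all but $H_{p,i}$ meet in $\ell_{p,i}$. So each joint of $\mathcal{J}'$ is encoded by a set of $d$ hyperplanes, and each line through it by a subset of size $d-1$. Condition (ii) says that the subset attached to a line does not depend on the joint of $\mathcal{J}'$ at which it is read off. A set with the structural property is therefore described by $d$-element and $(d-1)$-element sets of hyperplanes, as in Example~\ref{ex:generic}.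

It is known that every configuration attaining equality in \eqref{eq:sharp} satisfies the structural property with $\mathcal{J}'=\mathcal{J}$. It is natural to expect a stable version: if the number of joints is within a factor $1-o(1)$ of the maximum, then the structure should survive after discarding a small fraction of the joints. This is the following conjecture, posed in \cite{CY}, which we state with explicit quantifiers.

\begin{conjecture}\label{conj:main}
Fix $d\ge2$. For every $\varepsilon>0$ there exist $\delta>0$ and $x_0$, depending only on $\varepsilon$ and $d$, with the following property. Let $\mathbb{F}$ be any field and $(\mathcal{J},\mathcal{L})$ any joints configuration in $\mathbb{F}^d$ with $L=\binom{x}{d-1}$ for some real $x\ge x_0$ and $J\ge(1-\delta)\binom{x}{d}$. Then some $\mathcal{J}'\subseteq\mathcal{J}$ with $|\mathcal{J}'|\ge(1-\varepsilon)J$ satisfies the structural property with $\mathcal{L}$.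
\end{conjecture}

The plane supports the conjecture, by a short count.

\begin{proposition}\label{prop:plane}
Conjecture~\ref{conj:main} holds for $d=2$.
\end{proposition}

\begin{proof}
For $d=2$ the hyperplanes $H_{p,1},H_{p,2}$ are the two lines through $p$, and the only one that contains $\ell$ is $\ell$ itself. So (ii) is vacuous, and it suffices to bound the set $Q$ of joints on at least three lines. Let $k_p\ge2$ be the number of lines of $\mathcal{L}$ through $p\in\mathcal{J}$. Two distinct lines meet in at most one point, $\binom{k_p}{2}\ge3$ for $p\in Q$, and $x=L$, so for $0<\delta<1$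
\[
J+2|Q|\le\sum_{p\in\mathcal{J}}\binom{k_p}{2}\le\binom{L}{2}\le\frac{J}{1-\delta}.
\]
Hence $|Q|\le\frac{\delta}{2(1-\delta)}J$, and $\mathcal{J}'=\mathcal{J}\setminus Q$ works once $\delta$ is small.
\end{proof}

\subsection{Results}

In higher dimensions the two conditions of Definition~\ref{def:structural} behave differently. Condition (ii) can fail for almost every joint.

\begin{theorem}\label{thm:A}
Let $d\ge3$, let $q\ge d$ be a prime power, and let $\mathbb{F}$ be any field containing $\mathbb{F}_{q^2}$. There is a joints configuration $(\mathcal{J},\mathcal{L})$ in $\mathbb{F}^d$ with $L=q^{d-1}\binom{q}{d-1}$ and $J=q^d\binom{q}{d}$ such that: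
\begin{itemize}
\item[(a)] every point of $\mathcal{J}$ lies on exactly $d$ lines of $\mathcal{L}$;
\item[(b)] if $L=\binom{x}{d-1}$ with $x\ge d$, then $q^2-(d-2)q\le x\le q^2$ and $J\ge\bigl(1-\frac{d-1}{q}\bigr)\binom{x}{d}$;
\item[(c)] every $\mathcal{J}'\subseteq\mathcal{J}$ satisfying the structural property with $\mathcal{L}$ meets each line of $\mathcal{L}$ in at most $c$ points, where $c=2$ if $d=3$ and $q$ is even, and $c=1$ otherwise. Hence
\[
|\mathcal{J}'|\le\frac{cL}{d}=\frac{cJ}{q(q-d+1)}.
\]
\end{itemize}
\end{theorem}

Condition (i), on the other hand, is stable in every dimension and over every field.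

\begin{theorem}\label{thm:B}
Let $d\ge2$. For every $\varepsilon>0$ there are $\delta>0$ and $x_0$, depending only on $\varepsilon$ and $d$, such that every joints configuration in $\mathbb{F}^d$, over any field $\mathbb{F}$, with $L=\binom{x}{d-1}$, $x\ge x_0$ and $J\ge(1-\delta)\binom{x}{d}$ satisfies:
\begin{itemize}
\item[(1)] all but at most $\varepsilon J$ of the joints in $\mathcal{J}$ lie on exactly $d$ lines of $\mathcal{L}$;
\item[(2)] some $\mathcal{J}'\subseteq\mathcal{J}$ with $|\mathcal{J}'|\ge(1-\varepsilon)\frac{J}{dx}$ satisfies the structural property with $\mathcal{L}$.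
\end{itemize}
\end{theorem}

For $d\ge3$ the order $J/x$ in (2) cannot be improved. Indeed, in Theorem~\ref{thm:A} we have $q(q-d+1)\ge x-(d-1)q=(1-o(1))x$ as $q\to\infty$, because $q^2-(d-2)q\le x\le q^2$; so every $\mathcal{J}'$ with the structural property has $|\mathcal{J}'|\le(c+o(1))J/x$ with $c\le2$.

\begin{corollary}\label{cor:main}
Conjecture~\ref{conj:main} holds if and only if $d=2$. For every $d\ge3$ it fails even when $\mathbb{F}$ is restricted to a single field, the algebraic closure of a finite field of any given characteristic.
\end{corollary}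

\begin{proof}
The case $d=2$ is Proposition~\ref{prop:plane}. Let $d\ge3$, let $\mathbb{F}$ be the algebraic closure of a finite field, and take $\varepsilon=\frac12$. Given $\delta>0$ and $x_0$, let $q\ge d$ be a power of the characteristic so large that $\frac{d-1}{q}<\delta$, $q^2-(d-2)q\ge x_0$ and $\frac{2}{q(q-d+1)}<\frac12$. The field $\mathbb{F}$ contains $\mathbb{F}_{q^2}$. The configuration of Theorem~\ref{thm:A} satisfies the hypotheses of the conjecture by (b), and by (c) every $\mathcal{J}'$ with the structural property has $|\mathcal{J}'|<\frac12J$.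
\end{proof}

We do not settle whether the conjecture holds when restricted to fields of characteristic $0$.

Section~\ref{sec:A} proves Theorem~\ref{thm:A}. Section~\ref{sec:poly} develops the polynomial method with handicaps, in the style of Yu and Zhao \cite{YZ}, with full proofs, and Section~\ref{sec:stab} derives Theorem~\ref{thm:B} from it. The proofs of the two theorems are independent of each other, and neither uses \eqref{eq:sharp} or the description of its equality cases.

\section{A twisted lift from $\mathbb{F}_q$ to $\mathbb{F}_{q^2}$}\label{sec:A}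

Throughout this section $d\ge3$, $q\ge d$ is a prime power and $K=\mathbb{F}_{q^2}$. We start from an instance of Example~\ref{ex:generic} with $q$ hyperplanes in $\mathbb{F}_q^d$, pull it back along a map $K^d\to\mathbb{F}_q^d$, and choose the map so that the counts are those of about $q^2$ hyperplanes while the hyperplanes spanned at the joints turn as one moves along a line.

\subsection{The base configuration}\label{sec:base}

For $t\in\mathbb{F}_q$ let
\[
n_t=(t^{d-1},\dots,t,1),\qquad \Pi_t=\{y\in\mathbb{F}_q^d:\ n_t\cdot y=t^d\}.
\]
These hyperplanes are best understood through polynomials. The map $y\mapsto\chi_y(X)=X^d-\sum_{i=1}^dy_iX^{d-i}$ is a bijection from $\mathbb{F}_q^d$ onto the monic polynomials of degree $d$ over $\mathbb{F}_q$, and $y\in\Pi_t$ if and only if $\chi_y(t)=0$. For $S\subseteq\mathbb{F}_q$ put $\pi_S(X)=\prod_{t\in S}(X-t)$. From now on $D$ and $I$ denote subsets of $\mathbb{F}_q$ with $|D|=d$ and $|I|=d-1$; they exist because $q\ge d$.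

The intersection $\bigcap_{t\in D}\Pi_t$ is the single point $y_D$ with $\chi_{y_D}=\pi_D$. These points are distinct, and $y_D\in\Pi_t$ if and only if $t\in D$. The intersection $m_I=\bigcap_{t\in I}\Pi_t$ consists of the $y$ with $\chi_y=(X-s)\pi_I$ for some $s\in\mathbb{F}_q$. It is a line, and its direction is the coefficient vector $u^I\in\mathbb{F}_q^d$ defined by $\sum_iu^I_iX^{d-i}=\pi_I(X)$. We shall use that
\begin{equation}\label{eq:base}
u_1^I=1,\qquad n_t\cdot u^I=\pi_I(t),\qquad y_D\in m_I\iff I\subset D .
\end{equation}
Distinct sets $I$ give distinct vectors $u^I$ with first coordinate $1$, so the lines $m_I$ are pairwise non-parallel and, in particular, distinct.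

\subsection{The trace and the untwisted lift}

The map $z\mapsto\bar z=z^q$ is an automorphism of $K$ of order $2$ whose fixed field is $\mathbb{F}_q$. The trace $\operatorname{Tr}(z)=z+\bar z$ is an $\mathbb{F}_q$-linear map $K\to\mathbb{F}_q$ with $\operatorname{Tr}(\bar z)=\operatorname{Tr}(z)$, and $z\bar z\in\mathbb{F}_q$ for every $z\in K$. The kernel of the trace consists of roots of $X^q+X$, so it has at most $q$ elements; the image has at most $q$ elements too, and the product of the two sizes is $q^2$. Hence the trace is surjective, and each of its fibers has $q$ elements.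

Let $f_0\colon K^d\to\mathbb{F}_q^d$ apply the trace to each coordinate. Since $n_t$ has entries in $\mathbb{F}_q$, the preimage $f_0^{-1}(\Pi_t)=\{a:\operatorname{Tr}(n_t\cdot a)=t^d\}$ is a union of $q$ parallel hyperplanes of $K^d$. We obtain $q^2$ hyperplanes in $q$ parallel classes of size $q$. Intersecting hyperplanes from distinct classes gives $q^{d-1}\binom{q}{d-1}$ lines and $q^d\binom{q}{d}$ points, the numbers in Theorem~\ref{thm:A}. Compared with $q^2$ hyperplanes in general position, only the sets containing two parallel hyperplanes are lost, and these form an $O(1/q)$ fraction. This configuration is near-extremal, but it is built from hyperplanes and agrees with the conjecture.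

What produced the counts, however, was not the hyperplanes. It was that $f_0$ has equal fibers and that $f_0(a+su)=f_0(a)+\operatorname{Tr}(s)u$ for $u\in\mathbb{F}_q^d$ and $s\in K$, so that the preimage of each line $m_I$ is a disjoint union of $K$-lines. We look for another map with these two properties, allowing the direction of the $K$-line above $u$ to depend on the point $a$.

\subsection{The twist}

Fix $\theta\in K\setminus\{0\}$ with $\operatorname{Tr}(\theta)=0$, that is, $\bar\theta=-\theta$. We add a quadratic term to the last coordinate of $f_0$: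
\[
f(a)=\bigl(\operatorname{Tr}a_1,\dots,\operatorname{Tr}a_{d-1},\ \operatorname{Tr}(a_d+\theta a_1\bar a_2)\bigr).
\]
The new term does not involve $a_d$, because $d\ge3$. Every fiber of $f$ has $q^d$ elements: choose $a_1,\dots,a_{d-1}$ in $q$ ways each, and then $a_d$ in $q$ ways. Along a line, a quadratic term in general produces a term quadratic in the parameter $s$. The conjugate on $a_2$ makes that term a multiple of $s\bar s\in\mathbb{F}_q$, which the factor $\theta$ removes from the trace. What is left is the trace of a $K$-linear function of $s$, and it can be canceled by tilting the direction in the last coordinate. The tilt is given by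
\[
\omega(a,w)=\bar a_2w_1-\bar a_1w_2,\qquad T_a(w)=\bigl(w_1,\dots,w_{d-1},\ w_d-\theta\,\omega(a,w)\bigr)\qquad(a,w\in K^d).
\]
For fixed $a$ the map $T_a$ is $K$-linear. It does not change $w_1,w_2$, so it is a bijection with inverse $T_a^{-1}(w)=(w_1,\dots,w_{d-1},\,w_d+\theta\,\omega(a,w))$.

\begin{lemma}\label{lem:lift}
Let $a\in K^d$, $u\in\mathbb{F}_q^d$, $s\in K$ and $a'=a+sT_a(u)$. Then $f(a')=f(a)+\operatorname{Tr}(s)u$ and $T_{a'}(u)=T_a(u)$.
\end{lemma}

\begin{proof}
For $i<d$ we have $a_i'=a_i+su_i$ with $u_i\in\mathbb{F}_q$, so $\operatorname{Tr}a'_i=\operatorname{Tr}a_i+\operatorname{Tr}(s)u_i$. For the last coordinate, expand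
\[
\theta a_1'\overline{a_2'}-\theta a_1\bar a_2=\theta s\,\bar a_2u_1+\theta\bar s\,a_1u_2+\theta\,s\bar s\,u_1u_2 .
\]
The third term has trace $\operatorname{Tr}(\theta)\,s\bar s\,u_1u_2=0$. The second term has the same trace as its conjugate, which is $-\theta s\,\bar a_1u_2$. Hence the left side has the same trace as $\theta s(\bar a_2u_1-\bar a_1u_2)=s\theta\,\omega(a,u)$. Since $a_d'=a_d+su_d-s\theta\,\omega(a,u)$, the last coordinate of $f(a')-f(a)$ is $\operatorname{Tr}(su_d)=\operatorname{Tr}(s)u_d$. For the second claim, $\omega(a',u)-\omega(a,u)=\bar su_2u_1-\bar su_1u_2=0$.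
\end{proof}

For $a\in K^d$ and nonzero $u\in\mathbb{F}_q^d$ let $\ell(a,u)=a+K\,T_a(u)$, a line in $K^d$. The second claim of Lemma~\ref{lem:lift} gives $\ell(a',u)=\ell(a,u)$ for all $a'\in\ell(a,u)$, and the first shows that $f$ maps $\ell(a,u)$ onto the $\mathbb{F}_q$-line $f(a)+\mathbb{F}_qu$. Consequently, if $m$ is a line in $\mathbb{F}_q^d$ with direction $u$, then the lines $\ell(a,u)$ with $a\in f^{-1}(m)$ partition $f^{-1}(m)$. This set has $q\cdot q^d$ points and each line has $q^2$ points, so there are $q^{d-1}$ lines. We define
\begin{equation}\label{eq:config}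
\mathcal{L}=\{\ell(a,u^I):\ |I|=d-1,\ a\in f^{-1}(m_I)\},\qquad \mathcal{J}=\bigcup_{|D|=d}f^{-1}(y_D).
\end{equation}
We say that $\ell(a,u^I)$ has \emph{type} $I$. The type is determined by the line, because $f(\ell(a,u^I))=m_I$.

\subsection{The smallest case}

\begin{example}\label{ex:F9}
Let $d=q=3$ and $K=\mathbb{F}_3(i)$ with $i^2=-1$. Then $\bar i=i^3=-i$, the kernel of the trace is $i\mathbb{F}_3$, and we take $\theta=i$. The only $D$ is $\mathbb{F}_3$, with $\pi_D=X^3-X$ and $y_D=(0,1,0)$. The types $\{1,-1\}$, $\{0,1\}$, $\{0,-1\}$ have polynomials $X^2-1$, $X^2-X$, $X^2+X$, so the vectors $u^I$ are $(1,0,-1)$, $(1,-1,0)$, $(1,1,0)$. There are $27$ joints and $27$ lines.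

The point $b_0=(0,-1,0)$ has $f(b_0)=(0,1,0)$, and $T_{b_0}(1,0,-1)=(1,0,i-1)$. Let $\ell$ be the line $b_0+s(1,0,i-1)$. By Lemma~\ref{lem:lift} its points in $\mathcal{J}$ are those with $\operatorname{Tr}(s)=0$, namely
\[
b_r=(ir,\,-1,\,-r-ir),\qquad r\in\mathbb{F}_3 .
\]
Here $\omega(b_r,u)=-u_1+iru_2$, so $T_{b_r}(u)=(u_1,u_2,u_3+iu_1+ru_2)$, and the three lines through $b_r$ have directions
\[
(1,0,i-1),\qquad(1,-1,i-r),\qquad(1,1,i+r).
\]
The first direction is that of $\ell$ for every $r$, as it must be, while the other two move with $r$. A plane containing $\ell$ has direction space $w_2=0$ or $(1-i)w_1+\nu w_2+w_3=0$ for a unique $\nu\in K$. Substituting the second and the third direction gives $\nu=1-r$ and $\nu=-1-r$. So the pair of planes through $\ell$ spanned at $b_r$ is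
\[
\{1,-1\}\ \text{ for } r=0,\qquad\{0,1\}\ \text{ for } r=1,\qquad\{-1,0\}\ \text{ for } r=-1 .
\]
Moving along $\ell$ translates the pair, and a two-element subset of $\mathbb{F}_3$ is not invariant under a nonzero translation. No two joints on $\ell$ can therefore belong to a set with the structural property. In the untwisted lift the directions are the $u^I$ themselves, and the two planes through a line of type $\{1,-1\}$ have normals $n_1$ and $n_{-1}$ at all three joints.
\end{example}

\subsection{Proof of Theorem~\ref{thm:A}}

We first take $\mathbb{F}=K$ and the configuration \eqref{eq:config}.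

\emph{Counts and part (a).} Each type contributes $q^{d-1}$ lines and each $D$ contributes a fiber of $q^d$ points, so $L=q^{d-1}\binom{q}{d-1}$ and $J=q^d\binom{q}{d}$. Let $a\in f^{-1}(y_D)$. The lines of type $I$ partition $f^{-1}(m_I)$, so $a$ lies on exactly one line of type $I$, namely $\ell(a,u^I)$, if $y_D\in m_I$, and on none otherwise. By \eqref{eq:base} this means that $a$ lies on exactly $d$ lines of $\mathcal{L}$, with directions $T_a(u^{D\setminus t})$ for $t\in D$, where $D\setminus t$ stands for $D\setminus\{t\}$. For $t,t'\in D$, the product $n_{t'}\cdot u^{D\setminus t}=\pi_{D\setminus t}(t')$ is zero if $t'\neq t$ and nonzero if $t'=t$. Taking the product of a $K$-linear relation among the $u^{D\setminus t}$ with $n_{t'}$ shows that the coefficient of $u^{D\setminus t'}$ vanishes. So the $u^{D\setminus t}$ are independent over $K$, and so are their images under the bijection $T_a$. Thus $a$ is a joint, and (a) holds.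

\emph{Part (b).} Write $L=\frac{1}{(d-1)!}\prod_{j=0}^{d-2}(q^2-jq)$ and $z=q^2-(d-2)q$; note that $z\ge2q>d$. For $0\le j\le d-2$ we have $0\le z-j\le z\le q^2-jq\le q^2-j$, so $\binom{z}{d-1}\le L\le\binom{q^2}{d-1}$. The function $\binom{\cdot}{d-1}$ is continuous and strictly increasing on $[d-2,\infty)$. Hence there is a unique $x\ge d$ with $L=\binom{x}{d-1}$, and $z\le x\le q^2$. Now $\binom{x}{d}=L\cdot\frac{x-d+1}{d}\le L\cdot\frac{q^2-d+1}{d}$, while
\begin{equation}\label{eq:JL}
J=L\cdot\frac{q(q-d+1)}{d}.
\end{equation}
Therefore
\[
1-\frac{J}{\binom{x}{d}}\le\frac{(q^2-d+1)-q(q-d+1)}{q^2-d+1}=\frac{(d-1)(q-1)}{q^2-d+1}\le\frac{d-1}{q},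
\]
where the last step is the inequality $q(q-1)\le q^2-d+1$, valid since $q\ge d-1$.

\emph{The hyperplanes at a joint.} Let $a\in f^{-1}(y_D)$ and $t\in D$, and let $H_{a,t}$ be the hyperplane spanned by the lines through $a$ of types $D\setminus t'$ with $t'\in D\setminus t$. Consider the $K$-linear functional $\lambda_{a,t}(w)=n_t\cdot T_a^{-1}(w)=n_t\cdot w+\theta\,\omega(a,w)$, with coefficient vector
\begin{equation}\label{eq:normal}
\lambda_{a,t}=\bigl(t^{d-1}+\theta\bar a_2,\ \ t^{d-2}-\theta\bar a_1,\ \ t^{d-3},\ \dots,\ t,\ 1\bigr);
\end{equation}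
for $d=3$ this reads $(t^2+\theta\bar a_2,\,t-\theta\bar a_1,\,1)$. We have $\lambda_{a,t}(T_a(u^{I}))=\pi_I(t)$, which vanishes exactly when $t\in I$. So $\lambda_{a,t}$ vanishes on the $d-1$ independent directions that span $H_{a,t}$, which gives $H_{a,t}=a+\ker\lambda_{a,t}$; and $H_{a,t}$ contains the line of type $I\subset D$ through $a$ exactly when $t\in I$. Since the last entry of \eqref{eq:normal} is $1$, two functionals of this form with the same kernel are equal.

\emph{Part (c).} Let $\mathcal{J}'$ satisfy the structural property, let $\ell\in\mathcal{L}$ have type $I$, and suppose that $b\ne b'$ lie in $\mathcal{J}'\cap\ell$. For a joint $a$ on $\ell$ put $\Lambda_a=\{\lambda_{a,t}:t\in I\}$. Condition (ii) and the previous paragraph give $\Lambda_b=\Lambda_{b'}$. By \eqref{eq:normal},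
\[
\Delta=\lambda_{b',t}-\lambda_{b,t}=\bigl(\theta\,\overline{(b'_2-b_2)},\ -\theta\,\overline{(b'_1-b_1)},\ 0,\dots,0\bigr)
\]
does not depend on $t$. The direction of $\ell$ has first coordinate $u_1^I=1$, so distinct points of $\ell$ have distinct first coordinates, and $\Delta\ne0$. As in Example~\ref{ex:F9}, the set $\Lambda_b$ would be invariant under a nonzero translation.

Let $d\ge4$. Then entry number $d-1\ge3$ of $\lambda_{a,t}$ is $t$, untouched by the twist. Take $t\in I$ and $t'\in I$ with $\lambda_{b,t}=\lambda_{b',t'}$. Comparing this entry gives $t=t'$, and then $\Delta=0$, a contradiction. So $|\mathcal{J}'\cap\ell|\le1$.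

Let $d=3$. Then $\Lambda_b$ has two elements, since $\lambda_{b,t}-\lambda_{b,t'}=n_t-n_{t'}\neq0$ for $t\ne t'$, and $\Lambda_b+\Delta=\Lambda_b$. Summing the two elements on each side gives $2\Delta=0$. For odd $q$ this is a contradiction, so $|\mathcal{J}'\cap\ell|\le1$. For even $q$ fix $t\in I$. The map $a\mapsto\lambda_{a,t}$ is injective on $\mathcal{J}'\cap\ell$, because the differences $\Delta$ are nonzero, and its values lie in the two-element set $\Lambda_b$. So $|\mathcal{J}'\cap\ell|\le2$.

Each point of $\mathcal{J}'$ lies on exactly $d$ lines, so $d|\mathcal{J}'|=\sum_{\ell\in\mathcal{L}}|\mathcal{J}'\cap\ell|\le cL$, and \eqref{eq:JL} gives $L/d=J/(q(q-d+1))$.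

\emph{Larger fields.} Let $\mathbb{F}\supseteq K$. Keep $\mathcal{J}\subseteq K^d$ and replace each line $a+Kv$ of $\mathcal{L}$ by $a+\mathbb{F}v$. Here $v_1=1$, so a point $a+sv$ lies in $K^d$ only if $s\in K$: the extended line has the same $K$-points as the original one. Thus distinct lines stay distinct and the incidences with $\mathcal{J}$ are unchanged. Independence of directions is the nonvanishing of a determinant over $K$, and the hyperplanes at a joint are given over $\mathbb{F}$ by the same coefficient vectors \eqref{eq:normal}. The proofs of (a), (b), (c) carry over word for word. \qed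

\begin{remark}\label{rem:tangent}
The vector \eqref{eq:normal} has a geometric meaning. The set $f^{-1}(\Pi_t)$ is the zero set in $K^d$ of the polynomial
\[
F_t(a)=n_t\cdot a+(n_t\cdot a)^q+\theta\,(a_1a_2^q-a_1^qa_2)-t^d ,
\]
and since $q$-th powers have zero formal derivative in $K$, the formal gradient of $F_t$ at $a$ is \eqref{eq:normal}. So $H_{a,t}$ is the tangent hyperplane at $a$ of a hypersurface that replaces the $q$ parallel hyperplanes of the untwisted lift. Setting $\theta=0$ makes the gradient constant and restores condition (ii).
\end{remark}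

\begin{remark}\label{rem:even}
The exception for $d=3$ and even $q$ is not an artifact of the proof. Let $I=\{t,t'\}$, so $u^I=(1,t+t',tt')$, and note that $\theta\in\mathbb{F}_q$ in characteristic $2$. Let $b$ be a joint on a line of type $I$ and $b'=b+sT_b(u^I)$ with $s=(t+t')/\theta\in\mathbb{F}_q$. Then $\operatorname{Tr}(s)=2s=0$, so $b'$ is a joint, and $\Delta=\theta s\,(t+t',1,0)=n_t+n_{t'}$ interchanges the two elements of $\Lambda_b$.
\end{remark}

\begin{remark}\label{rem:char}
The proof of Lemma~\ref{lem:lift} uses only that $z\mapsto\bar z$ is a field automorphism of order $2$, so the lemma also holds for $\mathbb{C}$ over $\mathbb{R}$. There the fibers of the trace are infinite, and \eqref{eq:config} does not define a finite configuration. This is where the construction needs finite fields.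
\end{remark}

\section{The polynomial method with handicaps}\label{sec:poly}

In this section and the next, $d\ge2$, the field $\mathbb{F}$ is arbitrary, and $(\mathcal{J},\mathcal{L})$ is a joints configuration in $\mathbb{F}^d$ with $\mathcal{J}\ne\emptyset$. A joint may lie on more than $d$ lines, so we make a choice. A \emph{selection} $\sigma$ assigns to each $p\in\mathcal{J}$ a set $\sigma(p)$ of $d$ lines of $\mathcal{L}$ through $p$ with independent directions. Put $\mathcal{J}_\ell=\{p\in\mathcal{J}:\ell\in\sigma(p)\}$ and $N_\sigma(\ell)=|\mathcal{J}_\ell|$, and call $\ell$ \emph{used} if $\mathcal{J}_\ell\neq\emptyset$. The goal of the section is Proposition~\ref{prop:weights}, which attaches to $\sigma$ a system of weights on the incidences. The bound $J\le\kappa L^{d/(d-1)}$ follows from it by one application of the inequality of arithmetic and geometric means (AM--GM), and Theorem~\ref{thm:B} will come from the near-equality case of that application.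

\subsection{Sharing vanishing conditions along lines}

Polynomials are formal throughout; those of degree at most $n$ in $d$ variables form a vector space of dimension $\binom{n+d}{d}$. The \emph{multiplicity} of a nonzero polynomial $g$ at a point $p$ is the least degree of a monomial in the expansion of $g$ in affine coordinates centered at $p$. An invertible linear substitution maps nonzero homogeneous polynomials to nonzero homogeneous polynomials of the same degree, so the multiplicity does not depend on the coordinates. If a nonzero polynomial $h$ in one variable is divisible by $(X-\xi_j)^{b_j}$ for distinct $\xi_j$, then $\deg h\ge\sum_jb_j$.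

A polynomial of degree at most $n$ on a line is forced to vanish by $n+1$ vanishing conditions. We distribute these among the joints on the line, giving $b_{p,\ell}$ of them to $p$. At a joint $p$ we then ask that the coefficients of $g$ vanish in a box with side lengths $b_{p,\ell}$, $\ell\in\sigma(p)$, and we want to conclude that $g=0$. The difficulty is that the box at $p$ and the box at another joint $p'$ on the same line refer to different coordinate systems, so that only the multiplicity at $p'$ can be compared with the data at $p$. The comparison works if the shares on all lines come from one global priority order.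

Fix $\alpha\in\mathbb{Z}^{\mathcal{J}}$, the \emph{handicap}, and a total order $<$ on $\mathcal{J}$. Order $\mathcal{J}\times\mathbb{Z}$ by declaring $(p,r)\prec(p',r')$ if $r-\alpha_p<r'-\alpha_{p'}$, or if $r-\alpha_p=r'-\alpha_{p'}$ and $p<p'$. This total order is invariant under adding the same integer to $r$ and $r'$, and $(p,r)\prec(p,r')$ if and only if $r<r'$. For a used line $\ell$, only finitely many elements of $\mathcal{J}_\ell\times\mathbb{Z}_{\ge0}$ precede a given one, so we may speak of its first $n+1$ elements. Let $b_{p,\ell}$ be the number of these with first entry $p$; they are $(p,0),\dots,(p,b_{p,\ell}-1)$, and $\sum_{p\in\mathcal{J}_\ell}b_{p,\ell}=n+1$. A joint with a larger handicap is served earlier and receives a larger share.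

\begin{lemma}\label{lem:discrete}
For every $\alpha\in\mathbb{Z}^{\mathcal{J}}$ and $n\ge1$,
\[
\sum_{p\in\mathcal{J}}\ \prod_{\ell\in\sigma(p)}b_{p,\ell}\ \ge\ \binom{n+d}{d}.
\]
\end{lemma}

\begin{proof}
At each joint use affine coordinates centered at the joint whose axes are its selected lines. For each $p$, with $\sigma(p)=\{\ell_1,\dots,\ell_d\}$ and coordinates $y$, require that the coefficient of $y^\gamma$ vanish for every $\gamma$ with $\gamma_i<b_{p,\ell_i}$ for all $i$. The left side of the lemma counts these linear conditions. If it is smaller than $\binom{n+d}{d}$, some nonzero $g$ of degree at most $n$ satisfies all of them.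

Let $r_p$ be the multiplicity of $g$ at $p$, and choose the joint $p$ for which $(p,r_p)$ is minimal under $\prec$. In the coordinates $y$ at $p$ write $g=\sum_\beta c_\beta y^\beta$, and pick $\gamma$ with $|\gamma|=r_p$ and $c_\gamma\ne0$. By the vanishing conditions at $p$, there is $i$ with $\gamma_i\ge b_{p,\ell_i}$. Put $\ell=\ell_i$ and $k=|\gamma|-\gamma_i$. Regard $g$ as a polynomial in the variables $y_j$, $j\ne i$, with coefficients in $\mathbb{F}[y_i]$, and let $h(y_i)$ be the coefficient of the monomial $\prod_{j\ne i}y_j^{\gamma_j}$, which has degree $k$. Then $\deg h\le n$, and $h\neq0$ because the coefficient of $y_i^{\gamma_i}$ in $h$ is $c_\gamma$.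

Let $p'\in\mathcal{J}_\ell$; it has $y_i=\xi$ for some $\xi\in\mathbb{F}$ and $y_j=0$ for $j\neq i$. The functions $y_i-\xi$ and $y_j$ ($j\ne i$) are affine coordinates centered at $p'$, so every monomial of $g$ in them has degree at least $r_{p'}$. Hence every power $(y_i-\xi)^e$ that occurs in the expansion of $h$ has $e\ge r_{p'}-k$. We claim that $r_{p'}-k\ge b_{p',\ell}$ whenever $b_{p',\ell}\ge1$. Since $\gamma_i\ge b_{p,\ell}$, the pair $(p,\gamma_i)$ is not among the first $n+1$ elements of $\mathcal{J}_\ell\times\mathbb{Z}_{\ge0}$, so all of them precede it. The minimality of $(p,r_p)$, shifted by $k$, gives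
\[
(p',b_{p',\ell}-1)\ \prec\ (p,\gamma_i)=(p,r_p-k)\ \preceq\ (p',r_{p'}-k),
\]
and comparing the two ends proves the claim. Thus $h$ is divisible by $(y_i-\xi)^{b_{p',\ell}}$ for every $p'\in\mathcal{J}_\ell$, and $\deg h\ge\sum_{p'}b_{p',\ell}=n+1$, a contradiction.
\end{proof}

The independence of the selected directions enters through the coordinates at each joint: it is what places the box of conditions and makes $h$ well defined.

\subsection{The limit $n\to\infty$}

Write $s^+=\max(s,0)$. For $\alpha\in\mathbb{R}^{\mathcal{J}}$ and a used line $\ell$, the function $\Phi_{\ell,\alpha}(s)=\sum_{p\in\mathcal{J}_\ell}(\alpha_p+s)^+$ is continuous, vanishes for very negative $s$, is strictly increasing where it is positive, and is unbounded. So there is a unique real \emph{level} $c_\ell=c_\ell(\alpha)$ with $\Phi_{\ell,\alpha}(c_\ell)=1$. Define the \emph{weights}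
\[
a_{p,\ell}=(\alpha_p+c_\ell)^+\quad(p\in\mathcal{J}_\ell),\qquad W_p=\prod_{\ell\in\sigma(p)}a_{p,\ell}.
\]
The weights on each used line sum to $1$. Two properties are immediate from the definition. Adding a constant $\eta$ to all $\alpha_p$ lowers every level by $\eta$ and does not change the weights. If $\alpha'\le\alpha$ coordinatewise, then $\Phi_{\ell,\alpha'}\le\Phi_{\ell,\alpha}$, so $c_\ell(\alpha')\ge c_\ell(\alpha)$. Together they give $|c_\ell(\alpha)-c_\ell(\alpha')|\le\max_p|\alpha_p-\alpha'_p|$, so levels and weights are continuous in $\alpha$.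

\begin{lemma}\label{lem:cont}
For every $\alpha\in\mathbb{R}^{\mathcal{J}}$ we have $\sum_{p\in\mathcal{J}}W_p\ge\frac{1}{d!}$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:discrete} with the integer handicap $\beta_p=\lfloor n\alpha_p\rfloor$. Fix a used line $\ell$, and let $k_n$ be the value of $r-\beta_p$ at the $(n+1)$-st element $(p,r)$ of $\mathcal{J}_\ell\times\mathbb{Z}_{\ge0}$. The first $n+1$ elements include every pair with $r-\beta_p<k_n$ and no pair with $r-\beta_p>k_n$. For given $p$ there are $(\beta_p+k_n)^+$ integers $r\ge0$ with $r-\beta_p<k_n$ and at most one with equality, so $|b_{p,\ell}-(\beta_p+k_n)^+|\le1$. As $|\beta_p-n\alpha_p|\le1$ and $s\mapsto s^+$ is $1$-Lipschitz,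
\[
\Bigl|\frac{b_{p,\ell}}{n}-\Bigl(\alpha_p+\frac{k_n}{n}\Bigr)^+\Bigr|\le\frac2n .
\]
Summing over $p\in\mathcal{J}_\ell$ gives $\Phi_{\ell,\alpha}(k_n/n)\to1$. For every $\eta>0$ we have $\Phi_{\ell,\alpha}(c_\ell-\eta)<1<\Phi_{\ell,\alpha}(c_\ell+\eta)$, so monotonicity gives $k_n/n\to c_\ell$, and therefore $b_{p,\ell}/n\to a_{p,\ell}$. Divide the inequality of Lemma~\ref{lem:discrete} by $n^d$ and let $n\to\infty$.
\end{proof}

The lemma is asymptotically tight. In Example~\ref{ex:generic} each line carries $M-d+1$ joints, so $\alpha=0$ gives $\sum_pW_p=\binom{M}{d}(M-d+1)^{-d}$, which tends to $1/d!$ as $M\to\infty$.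

\subsection{Balancing}

The sum of all weights is the number of used lines, and by AM--GM it is at least $d\sum_pW_p^{1/d}$. A lower bound on $\sum_pW_p$ says little about $\sum_pW_p^{1/d}$ if a few joints carry most of the first sum; it says the most we can use when all $W_p$ are equal. The handicap is the freedom that allows us to equalize.

\begin{example}\label{ex:path}
Let $d=2$, take four lines $\ell_1,\dots,\ell_4$ in general position, and let $\mathcal{J}$ consist of the three points $p_j=\ell_j\cap\ell_{j+1}$. The lines $\ell_1$ and $\ell_4$ carry one point of $\mathcal{J}$, with weight $1$. For $\alpha=(0,s,0)$ with $|s|\le1$, the lines $\ell_2$ and $\ell_3$ give weight $\frac{1+s}{2}$ to $p_2$ and $\frac{1-s}{2}$ to their other point. So $W_{p_1}=W_{p_3}=\frac{1-s}{2}$ and $W_{p_2}=\frac{(1+s)^2}{4}$. At $s=0$ these are $\frac12$ and $\frac14$. Raising $s$ favors $p_2$, and the values agree when $s^2+4s-1=0$, that is, at $s=\sqrt5-2$.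
\end{example}

Handicaps act only through shared lines, so they cannot balance unrelated parts of a configuration against each other. Consider the bipartite graph on $\mathcal{J}$ and the used lines that joins $p$ to $\ell$ when $\ell\in\sigma(p)$. For a connected component $C$, let $\mathcal{J}_C$ and $\mathcal{L}_C$ be its sets of joints and lines, of sizes $J_C$ and $L_C$. Put
\[
\kappa=\Bigl(\frac{d!}{d^d}\Bigr)^{1/(d-1)}=\frac{((d-1)!)^{1/(d-1)}}{d}.
\]

\begin{proposition}\label{prop:weights}
Let $\sigma$ be a selection and $C$ a component. There are $w>0$ and weights $a_{p,\ell}>0$, for $p\in\mathcal{J}_C$ and $\ell\in\sigma(p)$, such that $\sum_{p\in\mathcal{J}_\ell}a_{p,\ell}=1$ for all $\ell\in\mathcal{L}_C$, $\prod_{\ell\in\sigma(p)}a_{p,\ell}=w^d$ for all $p\in\mathcal{J}_C$, and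
\begin{equation}\label{eq:chain}
L_C\ \ge\ d\,w\,J_C\ \ge\ (J_C/\kappa)^{(d-1)/d}.
\end{equation}
Consequently $J_C\le\kappa L_C^{d/(d-1)}$ for every component, and $J\le\kappa L^{d/(d-1)}$.
\end{proposition}

\begin{proof}
The pair $(\mathcal{J}_C,\mathcal{L}_C)$ with the restriction of $\sigma$ is a joints configuration with a selection, and the sets $\mathcal{J}_\ell$ for $\ell\in\mathcal{L}_C$ are unchanged. We first find $\alpha\in\mathbb{R}^{\mathcal{J}_C}$ that makes all $W_p$ equal and positive.

Let $W_{\min}(\alpha)=\min_{p\in\mathcal{J}_C}W_p$, a continuous function invariant under adding constants to $\alpha$. At $\alpha=0$ the weights are $1/N_\sigma(\ell)$, so $W_{\min}(0)>0$. Fix $p_0\in\mathcal{J}_C$ and let $\mathcal{K}$ be the closed set of $\alpha$ with $\alpha_{p_0}=0$ and $W_{\min}(\alpha)\ge W_{\min}(0)$. For $\alpha\in\mathcal{K}$ all weights are positive, so $a_{p,\ell}=\alpha_p+c_\ell\in(0,1]$ and $|\alpha_p-\alpha_{p'}|=|a_{p,\ell}-a_{p',\ell}|<1$ whenever $p,p'\in\mathcal{J}_\ell$. Since $C$ is connected and finite, $\mathcal{K}$ is bounded, hence compact, and $W_{\min}$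 attains a maximum $W^*>0$, which is its maximum over all of $\mathbb{R}^{\mathcal{J}_C}$.

Among the maximizers choose $\alpha$ for which $P=\{p:W_p=W^*\}$ is smallest, and suppose $P\ne\mathcal{J}_C$. Lower $\alpha_{p'}$ by $\eta>0$ for all $p'\notin P$, with $\eta$ so small that $W_{p'}>W^*$ remains true for these $p'$. No level decreases, so $W_p$ does not decrease for $p\in P$. By connectivity some line $\ell$ is selected by a joint $p\in P$ and by a joint $p'\notin P$. Because $a_{p',\ell}>0$, the change makes $\Phi_\ell$ smaller than $1$ at the old level, so $c_\ell$ strictly increases. All weights at $p$ are positive, so $W_p$ strictly increases. At the new handicap all $W$ are at least $W^*$, and the set where $W^*$ is attained is contained in $P\setminus\{p\}$. If this set is empty, $W^*$ was not the maximum; otherwise $P$ was not smallest. So $P=\mathcal{J}_C$.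

Write $W^*=w^d$ with $w>0$. Summing the weights line by line and joint by joint, and applying AM--GM at each joint,
\[
L_C=\sum_{p\in\mathcal{J}_C}\sum_{\ell\in\sigma(p)}a_{p,\ell}\ge d\,w\,J_C .
\]
Lemma~\ref{lem:cont} gives $J_Cw^d\ge1/d!$, so $dwJ_C\ge d\,(d!)^{-1/d}J_C^{(d-1)/d}=(J_C/\kappa)^{(d-1)/d}$. This proves \eqref{eq:chain} and the bound on $J_C$. Finally $\sum_CL_C^{d/(d-1)}\le L^{1/(d-1)}\sum_CL_C\le L^{d/(d-1)}$.
\end{proof}

\section{Stability of the number of lines through a joint}\label{sec:stab}

\subsection{Equidistribution of joints among lines}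

If $J$ is close to $\kappa L^{d/(d-1)}$, then one component contains almost everything and \eqref{eq:chain} is nearly an equality for it. Near-equality in AM--GM forces most weights to be close to $w$, and since the weights on a line sum to $1$, most lines carry about $1/w$ joints. The next lemma makes this precise. Its main feature is that the approximate value
\[
\mu=\frac{dJ}{L},
\]
the average of $N_\sigma(\ell)$ over $\mathcal{L}$, is the same for all selections.

\begin{lemma}\label{lem:equi}
Suppose that $J\ge(1-\rho)\kappa L^{d/(d-1)}$ with $0<\rho\le\frac{1}{2d}$, and let $\tau=7\sqrt{d\rho}$. Then for every selection $\sigma$ and every $A\subseteq\mathcal{L}$,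
\begin{equation}\label{eq:equi}
\Bigl|\sum_{\ell\in A}N_\sigma(\ell)-\mu|A|\Bigr|\le\tau\mu L=\tau dJ .
\end{equation}
\end{lemma}

\begin{proof}
Put $\rho_2=(d-1)\rho$ and $\rho_3=d\rho$, so that $\rho+\rho_2=\rho_3\le\frac12$.

\emph{A giant component.} Let $C$ be a component with $L_C$ maximal. By Proposition~\ref{prop:weights}, $J\le\kappa\sum_{C'}L_{C'}^{d/(d-1)}\le\kappa L_C^{1/(d-1)}L$. Comparing with the hypothesis and using Bernoulli's inequality, $L_C\ge(1-\rho)^{d-1}L\ge(1-\rho_2)L$. The other components contain at most $\rho_2L$ lines in total, so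
\[
J-J_C\le\kappa(\rho_2L)^{d/(d-1)}\le\rho_2\,\kappa L^{d/(d-1)}\le\frac{\rho_2J}{1-\rho}\le2\rho_2J .
\]
The second and the last expression give $J_C\ge(1-\rho_3)\kappa L^{d/(d-1)}$ and $J_C\ge(1-2\rho_2)J$. Take $w$ and $a_{p,\ell}$ from Proposition~\ref{prop:weights}. Inserting the first of these two bounds in \eqref{eq:chain} and using $(1-\rho_3)^{(d-1)/d}\ge1-\rho_3$,
\begin{equation}\label{eq:sandwich}
(1-\rho_3)L\le dwJ_C\le L_C\le L .
\end{equation}

\emph{Most weights are close to $w$.} Let $y_{p,\ell}=a_{p,\ell}/w>0$ and $\phi(y)=y-1-\ln y\ge0$. The function $\phi$ measures the loss in AM--GM: as $\prod_{\ell\in\sigma(p)}y_{p,\ell}=1$, the logarithms cancel at each joint, and the sum over the $dJ_C$ pairs $(p,\ell)$ of $C$ is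
\[
G=\sum_{(p,\ell)}\phi(y_{p,\ell})=\frac{L_C}{w}-dJ_C\le\rho_3\frac{L}{w}
\]
by \eqref{eq:sandwich}. For $y\ge1$ we have $\phi(y)=\int_1^y\frac{t-1}{t}\,dt\ge\frac{(y-1)^2}{2y}$. Writing $v=y-1$ and $e=\phi(y)$, this says $v^2-2ev-2e\le0$, so $v\le e+\sqrt{e^2+2e}\le2e+\sqrt{2e}$. Thus $(y-1)^+\le2\phi(y)+\sqrt{2\phi(y)}$ for all $y>0$. By the Cauchy--Schwarz inequality, the bound $dJ_C\le L/w$ from \eqref{eq:sandwich}, and $2\rho_3\le\sqrt{2\rho_3}$,
\[
\sum_{(p,\ell)}(y_{p,\ell}-1)^+\le2G+\sqrt{2G\cdot dJ_C}\le\bigl(2\rho_3+\sqrt{2\rho_3}\bigr)\frac{L}{w}\le4\sqrt{\rho_3}\,\frac{L}{w}.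
\]

\emph{The lower bound.} For $\ell\in\mathcal{L}_C$ we have $\sum_{p\in\mathcal{J}_\ell}y_{p,\ell}=1/w$, that is, $N_\sigma(\ell)=\frac1w-\sum_{p\in\mathcal{J}_\ell}(y_{p,\ell}-1)$. Sum over $\ell\in A\cap\mathcal{L}_C$, a set of size at least $|A|-\rho_2L$:
\[
\sum_{\ell\in A}N_\sigma(\ell)\ge\frac{Z}{w},\qquad Z=|A|-\bigl(\rho_2+4\sqrt{\rho_3}\bigr)L .
\]
Note that $3\rho_2+4\sqrt{\rho_3}\le7\sqrt{\rho_3}=\tau$, since $\rho_2\le\rho_3\le\sqrt{\rho_3}$. If $Z<0$, then $\mu|A|-\tau\mu L<0\le\sum_{\ell\in A}N_\sigma(\ell)$. If $Z\ge0$, then $\frac1w\ge\frac{dJ_C}{L}\ge(1-2\rho_2)\mu$ and $Z\le L$ give $\frac{Z}{w}\ge\mu Z-2\rho_2\mu L\ge\mu|A|-\tau\mu L$. In both cases $\sum_{\ell\in A}N_\sigma(\ell)\ge\mu|A|-\tau\mu L$.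

\emph{The upper bound.} Apply the lower bound to $\mathcal{L}\setminus A$ and subtract it from $\sum_{\ell\in\mathcal{L}}N_\sigma(\ell)=dJ=\mu L$.
\end{proof}

\subsection{Joints on more than $d$ lines}

A joint on more than $d$ lines admits two selections that differ in one line. If there are many such joints, we want two global selections whose counts on some set of lines differ by a lot, contradicting \eqref{eq:equi}. Making all exchanges at once may achieve nothing, because a line can lose a joint in one exchange and gain one in another. A random partition of $\mathcal{L}$ picks out a quarter of the exchanges that all point the same way.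

\begin{lemma}\label{lem:Q}
Under the hypotheses of Lemma~\ref{lem:equi}, the set $Q$ of joints in $\mathcal{J}$ that lie on at least $d+1$ lines of $\mathcal{L}$ has $|Q|\le8\tau dJ$.
\end{lemma}

\begin{proof}
Fix a selection $\sigma$. For $p\in Q$ take a line $\ell'_p\in\mathcal{L}\setminus\sigma(p)$ through $p$. The directions of the lines in $\sigma(p)$ form a basis of $\mathbb{F}^d$, and the direction of $\ell'_p$ has a nonzero coefficient on the direction of some $\ell_p\in\sigma(p)$. Then $(\sigma(p)\setminus\{\ell_p\})\cup\{\ell_p'\}$ again has independent directions. Put each line of $\mathcal{L}$ into a set $A$ independently with probability $\frac12$. Since $\ell_p\ne\ell'_p$, each $p\in Q$ has $\ell_p\notin A$ and $\ell'_p\in A$ with probability $\frac14$. So there is a choice of $A$ for which the set $S$ of such $p$ has $|S|\ge|Q|/4$. Let $\sigma'$ be obtained from $\sigma$ by exchanging $\ell_p$ for $\ell'_p$ at every $p\in S$. Then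
\[
\sum_{\ell\in A}N_{\sigma'}(\ell)-\sum_{\ell\in A}N_{\sigma}(\ell)=\sum_{p\in\mathcal{J}}\bigl(|\sigma'(p)\cap A|-|\sigma(p)\cap A|\bigr)=|S|.
\]
Both sums on the left are within $\tau dJ$ of $\mu|A|$ by \eqref{eq:equi}, so $|S|\le2\tau dJ$.
\end{proof}

Near-extremality cannot be dropped here: if $\mathcal{L}$ is the set of all lines and $\mathcal{J}$ the set of all points of $\mathbb{F}_q^d$, then every joint lies on more than $d$ lines.

\subsection{Proof of Theorem~\ref{thm:B}}

We may assume $\varepsilon<1$. Choose $\rho\in(0,\frac{1}{2d}]$ so small that $\tau=7\sqrt{d\rho}\le\frac{\varepsilon^2}{22d}$, and put $\delta=\rho/2$ and $x_0=2d^2/\rho$. Let $L=\binom{x}{d-1}$ with $x\ge x_0$ and $J\ge(1-\delta)\binom{x}{d}$.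

\emph{The hypothesis of Lemma~\ref{lem:equi} holds.} From $L\le\frac{x^{d-1}}{(d-1)!}$ we get
\begin{equation}\label{eq:Lx}
d\kappa L^{1/(d-1)}=\bigl((d-1)!\,L\bigr)^{1/(d-1)}\le x,
\end{equation}
and hence $\kappa L^{d/(d-1)}\le\frac{x}{d}\,L\le\frac{x^d}{d!}$. On the other hand $\binom{x}{d}=\frac{x^d}{d!}\prod_{j=0}^{d-1}(1-\frac jx)\ge(1-\frac{d^2}{x})\frac{x^d}{d!}$. Therefore $J\ge(1-\delta-\frac{d^2}{x})\frac{x^d}{d!}\ge(1-\rho)\kappa L^{d/(d-1)}$.

\emph{Part (1).} By Lemma~\ref{lem:Q}, $|Q|\le8\tau dJ\le\varepsilon J$, and every joint outside $Q$ lies on exactly $d$ lines.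

\emph{Part (2).} Condition (ii) is vacuous for a set of joints no two of which lie on a common line of $\mathcal{L}$. We find a large set of this kind greedily, after discarding the joints on unusually rich lines. Let $\sigma$ be any selection, $\eta=\varepsilon/2$, and $A=\{\ell\in\mathcal{L}:N_\sigma(\ell)>(1+\eta)\mu\}$. By \eqref{eq:equi},
\[
(1+\eta)\mu|A|\le\sum_{\ell\in A}N_\sigma(\ell)\le\mu|A|+\tau\mu L .
\]
So $|A|\le\tau L/\eta$, and then $\sum_{\ell\in A}N_\sigma(\ell)\le(\frac\tau\eta+\tau)\mu L=(\frac\tau\eta+\tau)dJ$. This sum bounds the number of joints $p$ with $\sigma(p)\cap A\neq\emptyset$. Let $\mathcal{J}_1$ be the set of $p\in\mathcal{J}\setminus Q$ with $\sigma(p)\cap A=\emptyset$. Then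
\[
|\mathcal{J}_1|\ge\Bigl(1-9\tau d-\frac{2\tau d}{\varepsilon}\Bigr)J\ge\Bigl(1-\frac{11\tau d}{\varepsilon}\Bigr)J\ge\Bigl(1-\frac\varepsilon2\Bigr)J .
\]
For $p\in\mathcal{J}_1$ the set $\sigma(p)$ consists of all lines of $\mathcal{L}$ through $p$. So if $p,p'\in\mathcal{J}_1$ lie on a common line $\ell\in\mathcal{L}$, then both belong to $\mathcal{J}_\ell$ and $\ell\notin A$. Hence $p$ shares a line with at most $d\bigl((1+\eta)\mu-1\bigr)$ other points of $\mathcal{J}_1$. Repeatedly pick a remaining point of $\mathcal{J}_1$, and delete it and all points that share a line with it. Each round deletes at most $d(1+\eta)\mu$ points, so the set $\mathcal{J}'$ of picked points has $|\mathcal{J}'|\ge\frac{|\mathcal{J}_1|}{d(1+\eta)\mu}$. It satisfies (i) because it avoids $Q$, and (ii) vacuously. By Proposition~\ref{prop:weights} and \eqref{eq:Lx}, $\mu=\frac{dJ}{L}\le d\kappa L^{1/(d-1)}\le x$. Therefore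
\[
|\mathcal{J}'|\ge\frac{1-\varepsilon/2}{1+\varepsilon/2}\cdot\frac{J}{dx}\ge(1-\varepsilon)\frac{J}{dx}. 
\]
This completes the proof. \qed

\begin{thebibliography}{9}

\bibitem{CY}
Ting-Wei Chao and Hung-Hsun Hans Yu,
\emph{Tight Bound and Structural Theorem for Joints},
arXiv:2307.15380 (2023).

\bibitem{YZ}
Yu and Zhao,
\emph{Joints tightened}.

\end{thebibliography}
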